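\title{A central limit theorem for cut vertices in random planar maps}

\begin{abstract}
Let $X_n$ be the number of cut vertices of a uniformly random rooted planar map with $n$ edges. We prove that $X_n$ is asymptotically normal, as conjectured by Drmota, Noy and Stufler, with mean $\frac{5-\sqrt{17}}{4}n+O(1)$ and variance $\frac{4883\sqrt{17}-20043}{1088}n+O(1)$. The convergence holds with all moments and at rate $O(n^{-1/2})$ in Kolmogorov distance, and a local limit theorem holds as well. The proof replaces the marking of cut vertices by a weight that depends only on vertex degrees, solves the resulting quadratic equation by a rational parametrization, and shows that the dominant singularity of the bivariate generating function remains of type $3/2$ when the marking variable moves. A switching argument gives the linear growth of the variance and the local limit theorem.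
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{planar map} is a connected planar graph, possibly with loops and multiple edges, together with an embedding in the plane. It is \emph{rooted} if a vertex (the \emph{root vertex}) and an edge incident with it (the \emph{root edge}) are distinguished, the root edge being directed away from the root vertex; the face to the right of the root edge is taken as the outer face. Two rooted maps are the same if an orientation-preserving homeomorphism of the sphere maps one onto the other and preserves the root vertex, the root edge and its direction. All maps in this paper are rooted, and the \emph{vertex map}, which has one vertex and no edge, counts as a map. We write $|\mathfrak m|$ for the number of edges of $\mathfrak m$. The number of maps with $n$ edges is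
\begin{equation}\label{eq:Mn}
M_n=\frac{2\,(2n)!}{(n+2)!\,n!}\,3^n\sim\frac{2}{\sqrt\pi}\,n^{-5/2}\,12^n ,
\end{equation}
the asymptotic form following from Stirling's formula.

A vertex $a$ is a \emph{cut vertex} if the edge set can be partitioned into two non-empty classes such that $a$ is the only vertex incident with edges of both classes. A vertex that carries a loop and at least one more edge is a cut vertex in this sense. Let $X(\mathfrak m)$ be the number of cut vertices of $\mathfrak m$, let $X_n$ be its value on a map chosen uniformly among the $M_n$ maps with $n$ edges, and put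
\[
M(z,u)=\sum_{\mathfrak m}z^{|\mathfrak m|}u^{X(\mathfrak m)} .
\]
The parameter $X$ measures how far a map is from being non-separable: a cycle has no cut vertex, a path with $n$ edges has $n-1$. The two maps with one edge, the \emph{link} and the \emph{loop}, have none. The nine maps with two edges are the double edge (one rooting), the path (two rootings), the link with a loop at one end (four rootings) and the vertex with two loops (two rootings); all but the first have exactly one cut vertex. Hence
\[
M(z,u)=1+2z+(1+8u)z^2+\cdots .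
\]

It is known that $X_n/n\to c$ in probability and $\mathbb E X_n=cn+O(1)$, where
\[
c=\frac{5-\sqrt{17}}4\approx0.219223594;
\]
see Drmota, Noy and Stufler \cite{DNS}, where it is conjectured that $(X_n-\mathbb EX_n)/\sqrt{\operatorname{Var}X_n}$ converges in distribution to the standard normal law $N(0,1)$. This is the answer one would guess from \eqref{eq:Mn}. If the shape $A\,n^{-5/2}\rho^{-n}$ of the coefficients survives when $u$ moves away from $1$, with $A$ and $\rho$ depending analytically on $u$, then $\mathbb Eu^{X_n}$ behaves like the $n$th power of the fixed function $\rho(1)/\rho(u)$, as it does for a sum of $n$ independent, identically distributed variables. We prove that this is what happens.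

\begin{theorem}\label{thm:clt}
There are functions $\rho(u)$ and $A(u)$, analytic and non-zero near $u=1$, with $\rho(1)=\frac1{12}$, such that uniformly for complex $u$ near $1$
\begin{equation}\label{eq:main-asymp}
[z^n]M(z,u)=A(u)\,n^{-5/2}\rho(u)^{-n}\bigl(1+O(1/n)\bigr).
\end{equation}
Moreover $\mathbb EX_n=cn+O(1)$ and $\operatorname{Var}X_n=\sigma^2n+O(1)$ with $\sigma^2>0$, and
\[
\frac{X_n-\mathbb EX_n}{\sqrt{\operatorname{Var}X_n}}\longrightarrow N(0,1)
\]
in distribution and with all moments. The Kolmogorov distance to $N(0,1)$ is $O(n^{-1/2})$.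
\end{theorem}

The Kolmogorov distance of two laws is the supremum of the difference of their distribution functions. The value of $c$ is derived in the proof, which does not use the law of large numbers quoted above.

\begin{theorem}\label{thm:llt}
\emph{(i)} The constant $\sigma^2$ of Theorem~\ref{thm:clt} is
\[
\sigma^2=\frac{4883\sqrt{17}-20043}{1088}\approx0.08284 .
\]
\emph{(ii)} Uniformly in $k\in\mathbb Z$,
\[
\mathbb P(X_n=k)=\frac1{\sqrt{2\pi\sigma^2n}}\Bigl(e^{-(k-cn)^2/(2\sigma^2n)}+o(1)\Bigr).
\]
\end{theorem}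

The proof has to overcome four difficulties. First, being a cut vertex is a property of the block structure, while the equations that one can solve for maps come from removing the root edge. Section~\ref{sec:comb} bridges the two by a weight that depends only on vertex degrees and that reproduces the marking of cut vertices after summation. Second, the resulting equation contains two unknown series; Section~\ref{sec:param} solves it by a rational parametrization, worked out first for $u=1$. Third, the parametrization has a branch point of square-root type, which a priori produces coefficients of order $n^{-3/2}$ rather than $n^{-5/2}$. After the analytic continuation in Section~\ref{sec:analytic}, Section~\ref{sec:nosqrt} shows that the square-root term vanishes identically in $u$, and Section~\ref{sec:quasi} deduces \eqref{eq:main-asymp}. Fourth, \eqref{eq:main-asymp} describes $\mathbb Eu^{X_n}$ only near $u=1$, whereas a local limit theorem needs the whole unit circle. The switching argument of Section~\ref{sec:switch} supplies the missing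 bound, and it shows without computation that $\sigma^2>0$. Section~\ref{sec:limits} proves the limit theorems and Section~\ref{sec:const} computes the constants.

Apart from elementary complex analysis we use Tutte's root-block and root-edge decompositions, Pringsheim's theorem and, only for the rate $O(n^{-1/2})$, Hwang's quasi-power theorem. Each is recalled where it is needed.

\section{From cut vertices to vertex degrees}\label{sec:comb}

In this section and the next, $u\in\mathbb C$ is fixed and arbitrary, and all series are formal power series in $z$.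

\subsection{The root-block decomposition}

The \emph{degree} of a vertex is the number of half-edges at it, so a loop counts twice; $d(\mathfrak m)$ denotes the degree of the root vertex. A \emph{corner} is the sector between two consecutive half-edges at a vertex. A vertex of degree $d$ has $d$ corners, and a map with $n\ge1$ edges has $2n$. To \emph{insert} a map $\mathfrak m'$ in a corner at a vertex $a$, identify the root vertex of $\mathfrak m'$ with $a$ and place its half-edges in the corner, in counterclockwise order starting with the root half-edge. Inserting the vertex map changes nothing.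

A map is \emph{non-separable} if it has at least one edge and no cut vertex; the link and the loop are non-separable. The \emph{blocks} of a map are its maximal non-separable submaps, and every edge lies in exactly one block. Tutte's \emph{root-block decomposition} states that every map $\mathfrak m$ with at least one edge arises in exactly one way from a non-separable map $\mathfrak b$, the block containing the root edge, by inserting an arbitrary map in each of the $2|\mathfrak b|$ corners of $\mathfrak b$. The inserted maps are the \emph{pieces} of $\mathfrak m$, and a piece is \emph{empty} if it is the vertex map.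

\begin{lemma}\label{lem:cut}
Let $\mathfrak m$ have root block $\mathfrak b$. A vertex of $\mathfrak b$ is a cut vertex of $\mathfrak m$ if and only if some piece inserted at it is non-empty. A non-root vertex of a piece is a cut vertex of $\mathfrak m$ if and only if it is a cut vertex of the piece.
\end{lemma}

\begin{proof}
We use that a connected graph whose edges are split into two non-empty classes has a vertex incident with both classes. Let $a$ be a vertex of $\mathfrak b$. If a piece at $a$ is non-empty, its edges and the remaining edges share only $a$. Conversely, let $(E_1,E_2)$ be a partition of the edges of $\mathfrak m$ with $a$ as only common vertex. All edges of $\mathfrak b$ lie in one class, since otherwise $a$ would be a cut vertex of $\mathfrak b$. So some edge at $a$ is not in $\mathfrak b$, and the piece containing it is a non-empty piece at $a$.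

Let $a$ be a non-root vertex of a piece $\mathfrak m'$. If a partition of the edges of $\mathfrak m'$ has $a$ as only common vertex, the root vertex of $\mathfrak m'$ meets one class only; adding to that class all edges outside $\mathfrak m'$ gives a partition for $\mathfrak m$ with the same property. Conversely, let $(E_1,E_2)$ be such a partition for $\mathfrak m$. The edges outside $\mathfrak m'$ form a connected graph that does not contain $a$, so they lie in one class. All edges at $a$ lie in $\mathfrak m'$, so both classes meet $\mathfrak m'$, and $a$ is a cut vertex of $\mathfrak m'$.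
\end{proof}

By the lemma, the cut vertices of a piece matter only if they differ from its root vertex. Let therefore $X^*(\mathfrak m)$ be the number of cut vertices other than the root vertex, and $C=C(z,u)=\sum_{\mathfrak m}z^{|\mathfrak m|}u^{X^*(\mathfrak m)}$. Consider a vertex $a$ of $\mathfrak b$ with degree $d$ in $\mathfrak b$. The choice of $d$ empty pieces has weight $1$, and all other choices together have weight $u(C^d-1)$ if $a$ is marked when it is a cut vertex. If $a$ is not marked, the total weight is $C^d$. Hence, with sums over non-separable maps $\mathfrak b$ and products over their non-root vertices,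
\begin{equation}\label{eq:C}
C=1+\sum_{\mathfrak b}z^{|\mathfrak b|}C^{d(\mathfrak b)}\prod_{a\ne\mathrm{root}}\bigl(uC^{\deg a}+1-u\bigr).
\end{equation}
Every summand has a factor $z$, so \eqref{eq:C} determines the coefficients of $C$ one after the other. Putting
\[
W(y)=\sum_{\mathfrak b}z^{|\mathfrak b|}y^{d(\mathfrak b)}\prod_{a\ne\mathrm{root}}\bigl(uC^{\deg a}+1-u\bigr),
\]
we obtain in the same way
\begin{equation}\label{eq:CM}
C=1+W(C),\qquad M=1+u\,W(C)+(1-u)\,W(1).
\end{equation}
The series $1+W(1)$ counts the maps whose root vertex is not a cut vertex. From the list of maps with at most two edges,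
\begin{equation}\label{eq:small}
C=1+2z+(7+2u)z^2+\cdots,\qquad 1+W(1)=1+2z+(1+2u)z^2+\cdots,
\end{equation}
and indeed $u(7+2u)+(1-u)(1+2u)=1+8u$.

For $u=1$ the vertex weights multiply to $C^{2|\mathfrak b|}$, and \eqref{eq:C} becomes
\begin{equation}\label{eq:MB}
M(z,1)=B\bigl(zM(z,1)^2\bigr),\qquad B(x)=1+\sum_{\mathfrak b}x^{|\mathfrak b|}.
\end{equation}
For $u\ne1$ the weight $uC^{d}+1-u$ is a sum of two exponentials in $d$, and \eqref{eq:C} involves the whole degree sequence of $\mathfrak b$. This is the first difficulty.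

\subsection{A weight that depends only on degrees}

We look for a weight on arbitrary maps that depends only on vertex degrees and that produces $uC^d+1-u$ after summation over the pieces. A vertex with degree $d$ in $\mathfrak b$ and pieces of root degrees $j_1,\dots,j_d$ has degree $d+j_1+\dots+j_d$ in $\mathfrak m$, so a weight that is exponential in the degree factorizes over the corners. This suggests a sum of two exponentials again. For $v\in1+z\mathbb C[[z]]$ let
\[
G(x)=\sum_{\mathfrak m}z^{|\mathfrak m|}x^{d(\mathfrak m)}\prod_{a\ne\mathrm{root}}\bigl(u+(1-u)v^{\deg a}\bigr)\in\mathbb C[x][[z]],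
\]
the sum being over all maps. By the root-block decomposition,
\begin{equation}\label{eq:Gblock}
G(x)=1+\sum_{\mathfrak b}z^{|\mathfrak b|}\bigl(xG(x)\bigr)^{d(\mathfrak b)}\prod_{a\ne\mathrm{root}}\Bigl(uG(1)^{\deg a}+(1-u)\bigl(vG(v)\bigr)^{\deg a}\Bigr).
\end{equation}
To match \eqref{eq:C} we need
\begin{equation}\label{eq:v}
vG(v)=1 .
\end{equation}
In $G(v)$ the vertex map contributes $1$ and every other map has a factor $z$, so $[z^n]\,1/G(v)$ involves only the coefficients of $v$ of order less than $n$. Hence there is exactly one $v\in1+z\mathbb C[[z]]$ satisfying \eqref{eq:v}, and we fix it from now on.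

\begin{example}\label{ex:link}
To first order $G(v)=1+2z+\cdots$, so $v=1-2z+\cdots$. Let $\mathfrak b$ be the link and $a$ its non-root vertex. The correct weight of $a$ with its piece is $uC+1-u=1+2uz+\cdots$: the piece is empty, or it is a link or a loop and $a$ is a cut vertex. With the degree weights, the empty piece contributes $u+(1-u)v=1-2(1-u)z+\cdots$, and the link and the loop contribute $z+O(z^2)$ each. No single contribution is the correct one, but their sum is $1+2uz+\cdots$.
\end{example}

\begin{lemma}\label{lem:MGv}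
We have $C=G(1)$ and $M=1+u(C-1)+(1-u)\bigl(\frac1v-1\bigr)$.
\end{lemma}

\begin{proof}
By \eqref{eq:v}, equation \eqref{eq:Gblock} at $x=1$ is equation \eqref{eq:C} for $G(1)$, so $G(1)=C$. Then \eqref{eq:Gblock} reads $G(x)=1+W(xG(x))$, and $x=v$ gives $\frac1v=1+W(1)$. Insert this and $W(C)=C-1$ in \eqref{eq:CM}.
\end{proof}

\subsection{The root-edge decomposition}

Degree weights behave well under Tutte's \emph{root-edge decomposition}. Let $|\mathfrak m|\ge1$, and let $h_1,\dots,h_k$ be the half-edges at the root vertex in counterclockwise order, $h_1$ being the root half-edge. If the root edge is a loop $\{h_1,h_j\}$, it separates the sphere into two sides (this is where planarity enters), which contain two arbitrary maps, rooted at $h_2$ and at $h_{j+1}$ when they are non-empty. These maps contribute $zx^2G(x)^2$. Otherwise let $g_1,\dots,g_l$ be the half-edges at the other end of the root edge, in counterclockwise order starting with the other half $g_1$ of the root edge. Contracting the root edge gives a map whose root vertex has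 the half-edges $h_2,\dots,h_k,g_2,\dots,g_l$ in this order; we root it at the first of them. Its root degree is $d=k+l-2$. Conversely, a map of root degree $d$ arises exactly once for each $k\in\{1,\dots,d+1\}$, and the two end points of the root edge have total weight
\[
\sum_{k=1}^{d+1}x^k\bigl(u+(1-u)v^{d+2-k}\bigr)=ux\,\frac{1-x^{d+1}}{1-x}+(1-u)xv\,\frac{v^{d+1}-x^{d+1}}{v-x}.
\]
Summing over all maps,
\begin{equation}\label{eq:tutte}
G(x)=1+zx^2G(x)^2+zux\,\frac{G(1)-xG(x)}{1-x}+z(1-u)xv\,\frac{vG(v)-xG(x)}{v-x}.
\end{equation}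

\begin{lemma}\label{lem:unique}
The pair $(G,v)$ is the only solution of \eqref{eq:v} and \eqref{eq:tutte} in $\mathbb C[x][[z]]\times(1+z\mathbb C[[z]])$.
\end{lemma}

\begin{proof}
Write a solution as $G=\sum_n G_n(x)z^n$. For each $n$ the divided difference of the polynomial $xG_n(x)$ is a polynomial in its two arguments. Since the last three terms of \eqref{eq:tutte} have a factor $z$, we have $G_0=1$, and $G_n$ is determined by the coefficients of $G$ and $v$ of order less than $n$. Because $G_0=1$, the coefficient $[z^n]v=[z^n]\,1/G(v)$ is then determined by $G_1,\dots,G_n$ and the coefficients of $v$ of order less than $n$.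
\end{proof}

So it suffices to find a solution by any means and to verify it.

\section{A rational parametrization}\label{sec:param}

\subsection{The quadratic equation and its double cover}

Put $y=1/x$, $H=xG(x)$ and $\omega=1/v$. Since $\frac{x}{1-x}=\frac1{y-1}$ and $\frac{xv}{v-x}=\frac1{y-\omega}$, equation \eqref{eq:tutte} with $vG(v)=1$ and $G(1)=C$ becomes
\begin{equation}\label{eq:quad}
zH^2-TH+Q=0,\qquad T=y+\frac{zu}{y-1}+\frac{z(1-u)}{y-\omega},\qquad Q=1+\frac{zuC}{y-1}+\frac{z(1-u)}{y-\omega}.
\end{equation}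
This is a quadratic equation for $H$ whose coefficients are rational in $y$ and contain the two unknown series $C$ and $\omega$. Its roots have sum $T/z$ and product $Q/z$. We look for a two-to-one change of variables $y=y(w)$ that makes both roots rational, the two preimages of $y$ corresponding to the two roots. Near $x=0$ we want $w\approx x$, so we try
\[
y(w)=\frac1w+p+qw,\qquad w^*=\frac1{qw},
\]
with parameters $p$ and $q\ne0$. Then $y=qw+qw^*+p$ is invariant under the involution $w\mapsto w^*$.

\begin{lemma}\label{lem:cover}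
Let $p$ and $q\neq0$ be elements of an algebraically closed field $\mathbb F$.
\begin{enumerate}
\item[(i)] An element of $\mathbb F(w)$ that is invariant under $w\mapsto w^*$ has the form $R(y(w))$ with $R$ rational. The function $R$ has a pole at a point $y_0$ of the projective line if and only if $R(y(w))$ has a pole at any given preimage of $y_0$.
\item[(ii)] If $s\ne0$ and $qs^2\ne1$, then $y(w)-y(s)=q(w-s)(w-s^*)/w$ has simple zeros at $s$ and $s^*$, and
\[
\frac1{y(w)-y(s)}=-\frac{s}{1-qs^2}\Bigl[1+\frac{qsw}{1-qsw}+\frac{qsw^*}{1-qsw^*}\Bigr].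
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(i) As $qw^2+(p-y)w+1=0$, the extension $\mathbb F(w)/\mathbb F(y)$ has degree at most $2$. The involution is a non-trivial automorphism fixing $\mathbb F(y)$, so $\mathbb F(y)$ is its fixed field. For the second claim, factor $R$ into powers of linear factors in $y$.
(ii) We have $y(w)-y(s)=(w-s)\bigl(q-\frac1{sw}\bigr)$, and $s\neq s^*$ because $qs^2\ne1$. Since $qsw^*=s/w$, the bracket equals $\frac1{1-qsw}+\frac s{w-s}=\frac{w(1-qs^2)}{(1-qsw)(w-s)}$, and $1-qsw=-qs(w-s^*)$.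
\end{proof}

\subsection{The case $u=1$}\label{sec:u1}

For $u=1$ we have $M=C$, the series $\omega$ disappears from \eqref{eq:quad}, and everything can be done by hand. We derive a candidate for the solution here; Proposition~\ref{prop:param} will confirm it.

We want a rational function $h$ with $H=h(w)$ and $zh(w)+zh(w^*)=T=y+\frac z{y-1}$. Let $s\approx1$ be the preimage of $y=1$ on the sheet $w\approx x$, so that $s=1+ps+qs^2$. By Lemma~\ref{lem:cover},
\[
T=\Bigl[p-\frac{zs}{1-qs^2}\Bigr]+\Bigl[qw-\frac{zs}{1-qs^2}\,\frac{qsw}{1-qsw}\Bigr]+\Bigl[qw^*-\frac{zs}{1-qs^2}\,\frac{qsw^*}{1-qsw^*}\Bigr].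
\]
The poles of $T$ are at $0,s$ and at $\infty,s^*$. Since $H$ can be evaluated at $x=0$ and at $x=1$, the function $h$ should be regular at $0$ and $s$, with $h(w)=w+O(w^2)$ because $H=x+O(x^2)$. So $zh(w)$ must be the second bracket, the first bracket must vanish, and $h'(0)=1$ gives $q=\frac z{1-qs^2}$. Thus $p=qs$. With $\eta=qs^2$ we get $s=1+2\eta$, $h(s)=s\bigl(1-\frac{\eta^2}{(1-\eta)^2}\bigr)$, and therefore
\begin{equation}\label{eq:u1param}
z=\frac{\eta(1-\eta)}{(1+2\eta)^2},\qquad M(z,1)=h(s)=\frac{1-4\eta^2}{(1-\eta)^2}.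
\end{equation}
As a check, $\eta=z+5z^2+\cdots$ and $h(s)=1+2\eta-\eta^2+\cdots=1+2z+9z^2+\cdots$. The first equation is quadratic in $\eta$ with discriminant $1-12z$. With $\xi=\sqrt{1-12z}$, the solution that vanishes at $z=0$ is
\begin{equation}\label{eq:eta0}
\eta_0(z)=\frac{2z}{1-4z+\xi}=\frac{1-\xi}{4+2\xi};
\end{equation}
indeed, for $\eta=\frac{1-\xi}{4+2\xi}$ one has $1-\eta=\frac{3(1+\xi)}{4+2\xi}$, $1+2\eta=\frac3{2+\xi}$, $1-2\eta=\frac{1+2\xi}{2+\xi}$, so that $\frac{\eta(1-\eta)}{(1+2\eta)^2}=\frac{1-\xi^2}{12}$ and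
\begin{equation}\label{eq:u1sing}
M(z,1)=\frac{4(1+2\xi)}{3(1+\xi)^2}=\frac43\Bigl(1-\frac{\xi^2}{(1+\xi)^2}\Bigr)=\frac43-\frac43\xi^2+\frac83\xi^3-\cdots .
\end{equation}
This formula shows the shape of the whole argument. The parameter $\eta$ has a square-root singularity at $z=\frac1{12}$, because $\frac{dz}{d\eta}=\frac{1-4\eta}{(1+2\eta)^3}$ vanishes at $\eta=\frac14$. But $\frac{dM}{d\eta}=\frac{2(1-4\eta)}{(1-\eta)^3}$ vanishes at the same point, so the term $\xi^1$ is absent from \eqref{eq:u1sing}, and the first singular term $\xi^3$ gives the exponent $-\frac52$ in \eqref{eq:Mn}. We have to show that all of this persists for $u$ near $1$.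

\subsection{The general case}

For general $u$ there is a second point $r$, the preimage of $y=\omega$ on the sheet $w\approx x$, at which $h$ should be regular with $h(r)=vG(v)=1$. Distributing the poles of $T$ as before leads to
\begin{equation}\label{eq:h}
h(w)=\frac qz\,w-\frac{u\,qs^2w}{(1-qs^2)(1-qsw)}-\frac{(1-u)\,qr^2w}{(1-qr^2)(1-qrw)},\qquad \omega=y(r),
\end{equation}
and to four conditions on $p,q,s,r$:
\begin{align}
p&=z\Bigl[\frac{us}{1-qs^2}+\frac{(1-u)r}{1-qr^2}\Bigr],\tag{a}\label{eq:a}\\
q&=z\Bigl[\frac{u}{1-qs^2}+\frac{1-u}{1-qr^2}\Bigr],\tag{b}\label{eq:b}\\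
s&=1+ps+qs^2,\tag{c}\label{eq:c}\\
1&=r\Bigl[1-\frac{u\,q^2s^3r}{(1-qs^2)(1-qsr)}-\frac{(1-u)\,q^2r^4}{(1-qr^2)^2}\Bigr].\tag{d}\label{eq:d}
\end{align}
From now on $h$ and $\omega$ are defined by \eqref{eq:h}, and $T$ by \eqref{eq:quad} with this $\omega$. Condition \eqref{eq:c} says $y(s)=1$. Insert \eqref{eq:b} in \eqref{eq:h} and use $(1-qs^2)(1-qsw)=(1-qs^2-qsw)+q^2s^3w$ and the same identity with $r$; this gives
\begin{equation}\label{eq:h2}
h(w)=w\Bigl[1-\frac{u\,q^2s^3w}{(1-qs^2)(1-qsw)}-\frac{(1-u)\,q^2r^3w}{(1-qr^2)(1-qrw)}\Bigr].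
\end{equation}
So \eqref{eq:b} implies $h(w)=w+O(w^2)$, and then \eqref{eq:d} says $h(r)=1$. Condition \eqref{eq:a} is the vanishing of the constant term, as the next lemma shows.

\begin{lemma}\label{lem:sum}
Let $z,p,q,s,r,u$ be elements of a field with $z,q,s,r,1-qs^2,1-qr^2\ne0$ that satisfy \eqref{eq:a} and \eqref{eq:c}. Then $zh(w)+zh(w^*)=T(y(w))$ as rational functions of $w$.
\end{lemma}

\begin{proof}
Write $y=p+qw+qw^*$ and expand $\frac1{y-1}=\frac1{y(w)-y(s)}$ and $\frac1{y-\omega}=\frac1{y(w)-y(r)}$ by Lemma~\ref{lem:cover}(ii). The constant terms add up to $p-\frac{zus}{1-qs^2}-\frac{z(1-u)r}{1-qr^2}=0$. The terms in $w$ add up to $zh(w)$, and those in $w^*$ to $zh(w^*)$.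
\end{proof}

The system \eqref{eq:a}--\eqref{eq:d} has exactly one solution with $p,q\in z\mathbb C[[z]]$ and $s,r\in1+z\mathbb C[[z]]$. Indeed, \eqref{eq:a} and \eqref{eq:b} express $[z^n]p$ and $[z^n]q$ through coefficients of lower order; \eqref{eq:c} then gives $[z^n]s$; and \eqref{eq:d} has the form $r=1+q^2\cdot(\text{power series in }q,\,s-1,\,r-1)$, which gives $[z^n]r$. The solution begins
\[
p=z+(1+2u)z^2+\cdots,\quad q=z+z^2+\cdots,\quad s=1+2z+(8+2u)z^2+\cdots,\quad r=1+z^2+\cdots,
\]
so that $h(s)=1+2z+(7+2u)z^2+\cdots$ and $\omega=1+2z+(1+2u)z^2+\cdots$, in agreement with \eqref{eq:small}.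

\begin{proposition}\label{prop:param}
Let $u\in\mathbb C$ and let $p,q,s,r$ be the power series solution of \eqref{eq:a}--\eqref{eq:d}. Then
\[
C=h(s),\qquad\frac1v=\omega=\frac1r+p+qr,\qquad M=1+u\bigl(h(s)-1\bigr)+(1-u)(\omega-1).
\]
\end{proposition}

\begin{proof}
Let $\mathbb K=\mathbb C((z))$ with algebraic closure $\overline{\mathbb K}$. We have $s-r=2z+\cdots\neq0$, the series $s,r$ have valuation $0$, and $s^*,r^*$ have valuation $-1$. So $0,\infty,s,r,s^*,r^*$ are distinct. Also $\omega\neq1$, and $y-1$, $y-\omega$ have simple zeros at $s$ and $r$ by Lemma~\ref{lem:cover}(ii).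

\emph{Step 1: the product of the roots.} The function $\tilde Q=zh(w)h(w^*)$ is invariant, hence rational in $y$. The poles of $h$ are among $s^*,r^*,\infty$, so the poles of $\tilde Q$ as a function of $y$ are among $1,\omega,\infty$, and we examine them at the preimages $s,r,0$, where $h$ is regular. By Lemma~\ref{lem:sum}, $\tilde Q=h(w)\bigl(T-zh(w)\bigr)$. At $w=0$ we have $h(w)=w+O(w^2)$ and $T=\frac1w+O(1)$, so $\tilde Q$ takes the value $1$. At $w=s$ we have $h(w)=h(s)+O(y-1)$ and $T=\frac{zu}{y-1}+O(1)$, so $\tilde Q-\frac{zu\,h(s)}{y-1}$ is regular. At $w=r$, likewise, $\tilde Q-\frac{z(1-u)h(r)}{y-\omega}$ is regular, and $h(r)=1$. A rational function of $y$ without poles that vanishes at $\infty$ is zero, so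
\[
\tilde Q=1+\frac{zu\,h(s)}{y-1}+\frac{z(1-u)}{y-\omega}.
\]
The trivial identity $zh(w)^2-\bigl(zh(w)+zh(w^*)\bigr)h(w)+zh(w)h(w^*)=0$ now reads, in $\mathbb K(w)$,
\begin{equation}\label{eq:Hw}
y\,h(w)=1+zh(w)^2+zu\,\frac{h(s)-h(w)}{y-1}+z(1-u)\,\frac{1-h(w)}{y-\omega}.
\end{equation}

\emph{Step 2: back to the variable $x$.} Since $p,q\in z\mathbb C[[z]]$, the equation $w=x(1+pw+qw^2)$ has a unique solution $w(x)\in\mathbb C[x][[z]]$; it is divisible by $x$, and $y(w(x))=1/x$. In the field $\mathbb C(x)((z))$ the element $x$ is transcendental over $\mathbb K$, as one sees by extracting the coefficient of each power of $z$ from a polynomial relation. As $x\in\mathbb K(w(x))$, the element $w(x)$ is transcendental over $\mathbb K$ too. So $w\mapsto w(x)$ defines a field embedding $\mathbb K(w)\to\mathbb C(x)((z))$, and we may evaluate \eqref{eq:Hw} at $w=w(x)$.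

By \eqref{eq:h2} and $q\in z\mathbb C[[z]]$, the series $\tilde H(x)=h(w(x))$ lies in $x\,\mathbb C[x][[z]]$. Put $\tilde G=\tilde H/x$ and $\tilde v=1/\omega\in1+z\mathbb C[[z]]$. For $x_0\in\mathbb C[[z]]$ the substitution $x=x_0$ is defined on $\mathbb C[x][[z]]$, and $w(x_0)$ is the unique solution in $\mathbb C[[z]]$ of $w=x_0(1+pw+qw^2)$. For $x_0=1$ this solution is $s$, by \eqref{eq:c}. For $x_0=\tilde v$ it is $r$, because $r\omega=1+pr+qr^2$. Hence $\tilde G(1)=h(s)$ and $\tilde v\tilde G(\tilde v)=h(r)=1$. With $y=1/x$ and $\omega=1/\tilde v$, equation \eqref{eq:Hw} is then \eqref{eq:tutte} for $(\tilde G,\tilde v)$. Lemma~\ref{lem:unique} gives $(\tilde G,\tilde v)=(G,v)$, and Lemma~\ref{lem:MGv} completes the proof.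
\end{proof}

For $u=1$, conditions \eqref{eq:a}--\eqref{eq:c} are those of Section~\ref{sec:u1}, and $\eta=qs^2$ is the only series in $z\mathbb C[[z]]$ that solves the first equation of \eqref{eq:u1param}. So \eqref{eq:u1param}--\eqref{eq:u1sing} are now proved.

\section{Analytic continuation near $u=1$}\label{sec:analytic}

So far $u$ was arbitrary. From now on ``for $u$ near $1$'' means for $u$ in a disk around $1$ that is made smaller finitely many times. We treat $u\ne1$ as a perturbation of the explicit case $u=1$. This has to be done uniformly on compact sets, for which we use the following form of the implicit function theorem.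

\begin{lemma}\label{lem:ift}
Let $S\subset\mathbb C$ be compact, $b_0$ analytic near $S$, and $F(\zeta,u,b)$ analytic near $\{(\zeta,1,b_0(\zeta)):\zeta\in S\}$. Suppose that $F(\zeta,1,b_0(\zeta))=0$ near $S$ and $F_b(\zeta,1,b_0(\zeta))\neq0$ on $S$. Then there is a neighborhood $S'$ of $S$ such that for every sufficiently small $\varepsilon>0$, for $u$ in a neighborhood of $1$ depending on $\varepsilon$ and for $\zeta\in S'$, the function $F(\zeta,u,\cdot)$ has exactly one zero $b(\zeta,u)$ in $|b-b_0(\zeta)|<\varepsilon$, and $b(\zeta,u)$ is analytic.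
\end{lemma}

\begin{proof}
The hypotheses hold on a compact neighborhood $S'$ of $S$, where $|F_b|\ge2m>0$ on the graph. By Taylor's formula with a uniform bound on $F_{bb}$, we have $|F(\zeta,1,b)|\ge m|b-b_0(\zeta)|$ for $\zeta\in S'$ and $|b-b_0(\zeta)|\le\varepsilon$ if $\varepsilon$ is small. For $u$ near $1$ we have $|F(\zeta,u,b)-F(\zeta,1,b)|<m\varepsilon$ on this compact set, so Rouch\'e's theorem gives exactly one zero. It equals $\frac1{2\pi i}\oint bF_b/F\,db$ over the circle $b=b_0(\zeta)+\varepsilon e^{i\phi}$, which is analytic in $(\zeta,u)$.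
\end{proof}

\subsection{Reduction to one parameter}

For $u=1$ the parameter $\eta=qs^2$ made $z$ and $M$ rational. For general $u$ we add $\lambda=r/s$, so that $qsr=\eta\lambda$ and $qr^2=\eta\lambda^2$. Define, as functions of $(\eta,u,\lambda)$,
\[
P=\frac u{1-\eta}+\frac{1-u}{1-\eta\lambda^2},\qquad\Lambda=\frac u{1-\eta}+\frac{(1-u)\lambda}{1-\eta\lambda^2},\qquad s=1+\eta+\frac{\eta\Lambda}P,
\]
\[
\Psi=\lambda s\Bigl[1-\frac{u\eta^2\lambda}{(1-\eta)(1-\eta\lambda)}-\frac{(1-u)\eta^2\lambda^4}{(1-\eta\lambda^2)^2}\Bigr]-1,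
\]
and put $r=\lambda s$, $q=\eta/s^2$, $p=\frac{\eta\Lambda}{Ps}$, $z=\frac\eta{Ps^2}$. Then \eqref{eq:a} reads $p=zs\Lambda$, \eqref{eq:b} reads $q=zP$ and \eqref{eq:c} reads $s=1+ps+\eta$; all three hold by construction. Condition \eqref{eq:d} is $\Psi=0$. It remains to solve this one equation for $\lambda$.

\begin{lemma}\label{lem:lambda}
There are $R_0>\frac14$ and a function $\lambda(\eta,u)$, analytic for $|\eta|\le R_0$ and $u$ near $1$, such that $\Psi=0$, $\lambda(0,u)=1$, $\lambda(\frac14,1)=\frac{7-\sqrt{17}}4$, and such that $\lambda$, $s$, $P$, $1-\eta$, $1-\eta\lambda$, $1-\eta\lambda^2$ do not vanish.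
\end{lemma}

\begin{proof}
Let $u=1$. Then $s=1+2\eta$, $P=\frac1{1-\eta}$, the bracket in $\Psi$ is $\frac{1-\eta-\eta\lambda}{(1-\eta)(1-\eta\lambda)}$, and
\begin{equation}\label{eq:chi}
\Psi=-\frac{\chi}{(1-\eta)(1-\eta\lambda)},\qquad\chi=\eta(1+2\eta)\lambda^2-(1-\eta)(1+3\eta)\lambda+(1-\eta).
\end{equation}
The discriminant of $\chi$ in $\lambda$ is $\Delta(\eta)=(1-\eta)(1+\eta-5\eta^2-9\eta^3)$. For $|\eta|\le\frac14$ the second factor has modulus at least $1-\frac14-\frac5{16}-\frac9{64}=\frac{19}{64}$. So $\sqrt\Delta$, with value $1$ at $0$, is analytic and non-zero on a disk larger than $|\eta|\le\frac14$, and it is positive on $[0,\frac14]$. Put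
\[
\lambda_0(\eta)=\frac{2(1-\eta)}{(1-\eta)(1+3\eta)+\sqrt{\Delta(\eta)}} .
\]
The denominator times $(1-\eta)(1+3\eta)-\sqrt\Delta$ equals $4\eta(1+2\eta)(1-\eta)$, which vanishes on $|\eta|\le\frac14$ only at $\eta=0$, where the denominator is $2$. So $\lambda_0$ is an analytic, non-vanishing root of $\chi$ with $\chi_\lambda(\lambda_0)=-\sqrt\Delta\neq0$. At $\eta=\frac14$ we have $\Delta=\frac{153}{256}$ and $\lambda_0=\frac{24}{21+3\sqrt{17}}=\frac{7-\sqrt{17}}4$.

Let $|\eta|\le\frac14$. Then $1-\eta$ and $1+2\eta$ are non-zero. If $\eta\lambda_0=1$, then $0=\chi=3\eta^2\lambda_0+1-\eta=1+2\eta$, which is false. If $\eta\lambda_0^2=1$, then $\chi=0$ gives $2+\eta=(1-\eta)(1+3\eta)\lambda_0$; squaring and multiplying by $\eta$ gives $1-6\eta^2-13\eta^3+9\eta^4=0$, while the left side has modulus at least $1-\frac6{16}-\frac{13}{64}-\frac9{256}=\frac{99}{256}$. Hence $\Psi$ is analytic near the graph of $\lambda_0$ over $|\eta|\le\frac14$, with $\Psi_\lambda=\frac{\sqrt\Delta}{(1-\eta)(1-\eta\lambda_0)}\ne0$ there. Lemma~\ref{lem:ift}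 gives $\lambda(\eta,u)$ with $\lambda(\eta,1)=\lambda_0(\eta)$, and by compactness the non-vanishing persists for $|\eta|\le R_0$ and $u$ near $1$ if $R_0$ is close to $\frac14$. Finally $\Psi(0,u,\lambda)=\lambda-1$.
\end{proof}

With $\lambda=\lambda(\eta,u)$, the quantities $s,r,p,q$, $\omega=\frac1r+p+qr$, the value
\[
h(s)=s\Bigl[1-\frac{u\eta^2}{(1-\eta)^2}-\frac{(1-u)\eta^2\lambda^3}{(1-\eta\lambda^2)(1-\eta\lambda)}\Bigr]
\]
given by \eqref{eq:h2}, and
\[
Z(\eta,u)=\frac\eta{Ps^2},\qquad\mathcal M(\eta,u)=1+u\bigl(h(s)-1\bigr)+(1-u)(\omega-1)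
\]
are analytic and bounded for $|\eta|\le R_0$ and $u$ near $1$. At $\eta=0$ we have $s=r=1$ and $p=q=Z=0$. At $u=1$ the functions $Z$ and $\mathcal M$ are the two right sides in \eqref{eq:u1param}; in particular
\[
Z_\eta(\eta,1)=\frac{1-4\eta}{(1+2\eta)^3},\qquad Z(\tfrac14,1)=\tfrac1{12},\qquad Z_{\eta\eta}(\tfrac14,1)=-\tfrac{32}{27}.
\]

\subsection{Inverting $z=Z(\eta,u)$}

To continue $M(z,u)$ we invert $z=Z(\eta,u)$, in two regions: near the critical point, where the inverse has a moving branch point, and away from it, where Lemma~\ref{lem:ift} applies.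

By the implicit function theorem, $Z_\eta(\eta,u)=0$ has a unique solution $\eta_c(u)$ near $\frac14$, analytic in $u$. Put $\rho(u)=Z(\eta_c(u),u)$, so $\rho(1)=\frac1{12}$. By Taylor's formula with integral remainder, $1-Z/\rho$ equals $(\eta_c-\eta)^2$ times an analytic function whose value at $(\frac14,1)$ is $12\cdot\frac{16}{27}=\frac{64}9$. Let $\psi(\eta,u)$ be the square root of this function with $\psi(\frac14,1)=\frac83$. Inverting $\xi=(\eta_c-\eta)\psi(\eta,u)$ gives $\eta=\eta_c(u)-\Theta(\xi,u)$, where $\Theta$ is analytic for $|\xi|\le\xi_0$ and $u$ near $1$, $\Theta(0,u)=0$, and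
\begin{equation}\label{eq:Theta}
Z\bigl(\eta_c(u)-\Theta(\xi,u),u\bigr)=\rho(u)(1-\xi^2).
\end{equation}
We take $\xi_0<1$ so small that $|\eta_c-\Theta|\le R_0$. For $u=1$,
\begin{equation}\label{eq:Theta1}
\tfrac14-\Theta(\xi,1)=\frac{1-\xi}{4+2\xi}.
\end{equation}
Indeed, call the right side $\tilde\eta$. Since $Z(\tilde\eta,1)=\frac{1-\xi^2}{12}$, the analytic function $(\frac14-\tilde\eta)\psi(\tilde\eta,1)$ has square $\xi^2$, and since $\frac14-\tilde\eta=\frac{3\xi}{4(2+\xi)}$, its derivative at $0$ is $\frac38\cdot\frac83=1$; so it equals $\xi$.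

\begin{proposition}\label{prop:cont}
There are $\delta_0,\kappa>0$ such that for $u$ near $1$ the series $M(z,u)$ continues analytically to
\[
\Omega_u=\{|z|<\tfrac1{12}+\delta_0\}\setminus\rho(u)[1,\infty),
\]
is bounded there uniformly in $u$, and satisfies, with the principal square root,
\[
M(z,u)=\mathcal M\bigl(\eta_c(u)-\Theta(\xi,u),u\bigr),\qquad\xi=\sqrt{1-z/\rho(u)},
\]
for $z\in\Omega_u$ with $|z-\frac1{12}|<2\kappa$.
\end{proposition}

\begin{proof}
Choose $\kappa$ with $24\kappa<\xi_0^2$. For $u$ near $1$, $|z-\frac1{12}|\le2\kappa$ implies $|1-z/\rho(u)|<\xi_0^2$, so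
\[
\eta^{\mathrm{loc}}(z,u)=\eta_c(u)-\Theta\bigl(\sqrt{1-z/\rho(u)},u\bigr)
\]
is analytic in $z$ for $|z-\frac1{12}|\le2\kappa$, $z\notin\rho(u)[1,\infty)$, and $Z(\eta^{\mathrm{loc}},u)=z$ by \eqref{eq:Theta}. By \eqref{eq:eta0} and \eqref{eq:Theta1}, $\eta^{\mathrm{loc}}(z,1)=\eta_0(z)$.

The function $\eta_0$ is analytic on $\mathbb C\setminus[\frac1{12},\infty)$, where $\operatorname{Re}\xi>0$. For $|z|\le\frac1{12}$, $z\neq\frac1{12}$, the first form in \eqref{eq:eta0} has $|2z|\le\frac16$ and $\operatorname{Re}(1-4z+\xi)>\frac23$, so $|\eta_0(z)|<\frac14$. The compact sets $S_\delta=\{|z|\le\frac1{12}+\delta,\ |z-\frac1{12}|\ge\kappa\}$ decrease to $S_0$ as $\delta\downarrow0$, and $S_0$ lies in the open subset of the slit plane where $|\eta_0|<\frac14$. So the same holds for $S=S_{\delta_0}$ with some $\delta_0<\kappa/2$, and $Z_\eta(\eta_0(z),1)\neq0$ on $S$. Lemma~\ref{lem:ift}, applied to $Z(\eta,u)-z$ with $\varepsilon\le R_0-\frac14$, gives an analytic function $\eta(z,u)$ near $S$ with $Z(\eta(z,u),u)=z$, which is the only root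 within distance $\varepsilon$ of $\eta_0(z)$. As $\kappa<\frac1{24}$, the point $0$ is interior to $S$, and $\eta(0,u)=0$ because $Z(0,u)=0=\eta_0(0)$.

The two inverses fit together. If $z\in\rho(u)[1,\infty)$ and $|z|\le\frac1{12}+\delta_0$, then
\[
|z-\tfrac1{12}|\le|z|-|\rho(u)|+|\rho(u)-\tfrac1{12}|\le\delta_0+2|\rho(u)-\tfrac1{12}|<\kappa
\]
for $u$ near $1$, so the slit does not meet $S$. Hence $\eta^{\mathrm{loc}}$ is jointly continuous for $z$ in the compact set $S\cap\{|z-\frac1{12}|\le2\kappa\}$ and $u$ near $1$, and it tends to $\eta_0$ uniformly as $u\to1$. By uniqueness of the root, $\eta^{\mathrm{loc}}=\eta$ on this set for $u$ near $1$. Every point of $\Omega_u$ lies in the interior of $S$ or in $|z-\frac1{12}|<2\kappa$, so the two functions define one analytic function $\eta(\cdot,u)$ on $\Omega_u$ with $|\eta|\le R_0$. Thus $\mathcal M(\eta(z,u),u)$ is analytic on $\Omega_u$ and bounded uniformly in $u$.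

Near $z=0$, the functions $p,q,s,r$ evaluated at $\eta(z,u)$ are analytic in $z$, satisfy \eqref{eq:a}--\eqref{eq:d}, and take the values $0,0,1,1$ at $z=0$. Their Taylor series are therefore the series of Proposition~\ref{prop:param}, and the Taylor series of $\mathcal M(\eta(z,u),u)$ is $M(z,u)$.
\end{proof}

\section{The square-root term vanishes}\label{sec:nosqrt}

By Proposition~\ref{prop:cont}, $M(z,u)=\sum_jm_j(u)\xi^j$ near $\rho(u)$, with $m_1(u)=-\mathcal M_\eta(\eta_c(u),u)\,\Theta_\xi(0,u)$. We know that $m_1(1)=0$. If $m_1$ did not vanish identically, it would contribute a term of order $m_1(u)\,n^{-3/2}\rho(u)^{-n}$, which exceeds the right side of \eqref{eq:main-asymp} for $u\neq1$, and \eqref{eq:main-asymp} would fail.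

\begin{lemma}\label{lem:nosqrt}
For $u$ near $1$ we have $\mathcal M_\eta(\eta_c(u),u)=0$.
\end{lemma}

Since $\lambda$ and $\eta_c$ are given only implicitly, we argue structurally. When $\eta$ moves through $\eta_c$, the variable $z$ is stationary to first order. We show that then $h$, viewed as a function of $y$, is stationary as well: only the coordinate $w$ moves. The variation of $h$ at constant $y$ is a rational function of $w$ whose poles we can list, and the list leaves no room for a non-zero function.

\begin{proof}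
Fix $u$ near $1$. Regard $z=Z,p,q,s,r,\omega$ and $C=h(s)$ as analytic functions of $\eta$ near $\eta_c=\eta_c(u)$, and $y,h$ as functions of $(w,\eta)$. A prime denotes $d/d\eta$ at $\eta_c$, so $z'=0$. For $f(w,\eta)$ rational in $w$ let
\[
\mathcal Df=f_\eta-f_w\,\frac{y_\eta}{y_w}\qquad\text{at }\eta=\eta_c,
\]
the derivative in $\eta$ at constant $y$. It is a derivation with $\mathcal Dy=0$, and it commutes with the involution. To see this, write $\iota(w,\eta)=w^*$. Differentiating $y(\iota,\eta)=y(w,\eta)$ gives $y_w(w^*)\iota_w=y_w(w)$ and $y_w(w^*)\iota_\eta=y_\eta(w)-y_\eta(w^*)$, so $\mathcal D\iota=-y_\eta(w^*)/y_w(w^*)$ and $\mathcal D[h(w^*)]=h_\eta(w^*)+h_w(w^*)\mathcal D\iota=(\mathcal Dh)(w^*)$. Apply $\mathcal D$ to the identity of Lemma~\ref{lem:sum}, use $z'=0$ and divide by $z$: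
\begin{equation}\label{eq:Dsum}
\mathcal Dh(w)+\mathcal Dh(w^*)=\frac{\alpha}{(y-\omega)^2},\qquad\alpha=(1-u)\omega' .
\end{equation}

\emph{Poles of $\mathcal Dh$.} At $(\eta,u)=(\frac14,1)$ we have $s=\frac32$, $q=\frac19$, $s^*=6$, $r=\frac{3(7-\sqrt{17})}8\in(1,1.2)$, $r^*=9/r\in(7.5,9)$ and $\pm q^{-1/2}=\pm3$. So for $u$ near $1$ the points $0,s,s^*,r,r^*,\pm q^{-1/2}$ are distinct, and $\omega\ne1$ by Lemma~\ref{lem:cover}(ii). We have
\[
\frac{y_\eta}{y_w}=-\frac{w^2(p'+q'w)}{1-qw^2},
\]
and $h_\eta,h_w$ have finite poles only at $s^*,r^*$. So the finite poles of $\mathcal Dh$ are among $s^*,r^*,\pm q^{-1/2}$, and those at $\pm q^{-1/2}$ are at most simple. In particular $\mathcal Dh$ is regular at $s$ and $r$; by \eqref{eq:Dsum} it is then regular at $s^*$ and has at most a double pole at $r^*$. At $w=0$, the expansion $h=w+O(w^2)$ holds for all $\eta$ by \eqref{eq:h2}, so $h_\eta=O(w^2)$ and $\mathcal Dh=O(w^2)$.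

\emph{An invariant function.} Let $J=\mathcal Dh-\frac{\alpha}{2(y-\omega)^2}$. By \eqref{eq:Dsum}, $J(w^*)=-J(w)$. To make it invariant and to cancel the poles at the fixed points of the involution, multiply by $\mu(w)=\frac1w-qw$, which satisfies $\mu(w^*)=-\mu(w)$, vanishes exactly at $\pm q^{-1/2}$, and has $\mu^2=(y-p)^2-4q$. By Lemma~\ref{lem:cover}(i), $\mu J$ is a rational function of $y$. It is regular at all finite $y\ne\omega$, has at most a double pole at $\omega$, and is $O(w)$ at $w=0$, so it vanishes at $y=\infty$. (Here condition \eqref{eq:b} is used: with $\mathcal Dh=O(w)$ only, a free constant would remain.) Therefore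
\[
\mu J=\frac{a_2}{(y-\omega)^2}+\frac{a_1}{y-\omega}.
\]
Near $w=r$ the function $y-\omega$ is a local coordinate; write $\mu=\mu_0+\mu_1(y-\omega)+\mu_2(y-\omega)^2+\cdots$, with $\mu_0=\mu(r)\ne0$. Differentiating $\mu^2=(y-p)^2-4q$ twice in $y$ gives $\mu\mu_y=y-p$ and $\mu_{yy}=(1-\mu_y^2)/\mu=-4q/\mu^3$, so $\mu_2=-2q/\mu_0^3$. Since $\mu\,\mathcal Dh=\mu J+\frac{\alpha\mu}{2(y-\omega)^2}$ is regular at $r$,
\begin{equation}\label{eq:a12}
a_2=-\tfrac12\alpha\mu_0,\qquad a_1=-\tfrac12\alpha\mu_1,\qquad\mathcal Dh(r)=\frac{\alpha\mu_2}{2\mu_0}=-(1-u)\,\omega'\,\frac q{\mu_0^4}.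
\end{equation}

\emph{The condition $h(r)=1$ forces $\omega'=0$.} Differentiating $h(r,\eta)=1$ and $\omega=y(r,\eta)$ gives $h_\eta+h_wr'=0$ and $\omega'=y_\eta+y_wr'$ at $w=r$. Eliminating $r'$ gives $\mathcal Dh(r)+\frac{h_w(r)}{y_w(r)}\omega'=0$, that is, by \eqref{eq:a12},
\[
\omega'\Bigl[\frac{h_w(r)}{y_w(r)}-(1-u)\frac q{\mu(r)^4}\Bigr]=0 .
\]
At $(\eta,u)=(\frac14,1)$ formula \eqref{eq:h2} reads $h(w)=w-\frac{w^2}{18(1-w/6)}$, so $h_w(r)=\frac13\bigl(4-(1-\frac r6)^{-2}\bigr)$, which is non-zero because $0<\frac r6<\frac14$; and $y_w(r)=-\mu(r)/r$ is finite and non-zero. So the bracket is non-zero at $u=1$, hence for $u$ near $1$, and $\omega'=0$.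

Now $\alpha=0$, so $a_1=a_2=0$, $J\equiv0$ and $\mathcal Dh\equiv0$. Differentiating $y(s,\eta)=1$ and $C=h(s,\eta)$ and eliminating $s'$ gives $C'=\mathcal Dh(s)=0$. Hence $\mathcal M_\eta(\eta_c,u)=uC'+(1-u)\omega'=0$.
\end{proof}

\section{Coefficient asymptotics and quasi-powers}\label{sec:quasi}

\begin{proposition}\label{prop:quasi}
The expansion \eqref{eq:main-asymp} holds with $A=m_3/\Gamma(-\frac32)$. Put $f(t)=\log\frac{\rho(1)}{\rho(e^t)}$ and $g(t)=\log\frac{A(e^t)}{A(1)}$. Then, uniformly for complex $t$ near $0$,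
\begin{equation}\label{eq:quasi}
\mathbb Ee^{tX_n}=e^{nf(t)+g(t)}\bigl(1+O(1/n)\bigr),
\end{equation}
and $\mathbb EX_n=nf'(0)+O(1)$, $\operatorname{Var}X_n=nf''(0)+O(1)$.
\end{proposition}

\begin{proof}
The function $\mathcal M(\eta_c(u)-\Theta(\xi,u),u)$ is analytic for $|\xi|\le\xi_0$ and $u$ near $1$, and $m_1=0$ by Lemma~\ref{lem:nosqrt}. So it equals $m_0+m_2\xi^2+m_3\xi^3+m_4\xi^4+O(|\xi|^5)$ uniformly in $u$, with analytic $m_j(u)$. By \eqref{eq:Theta1} and \eqref{eq:u1sing}, $m_3(1)=\frac83\neq0$. Put $z=\rho(u)\zeta$ and choose $\delta_1>0$ with $|\rho(u)|(1+\delta_1)<\frac1{12}+\delta_0$ for $u$ near $1$. By Proposition~\ref{prop:cont},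
\[
\mathcal R_u(\zeta)=M(\rho(u)\zeta,u)-m_0-m_2(1-\zeta)-m_3(1-\zeta)^{3/2}-m_4(1-\zeta)^2
\]
is analytic on $\{|\zeta|<1+\delta_1\}\setminus[1,\infty)$, and $|\mathcal R_u(\zeta)|\le K|1-\zeta|^{5/2}$ there with $K$ independent of $u$: near $\zeta=1$ by the expansion in $\xi$, and elsewhere because $\mathcal R_u$ is uniformly bounded.

For large $n$, compute $[\zeta^n]\mathcal R_u=\frac1{2\pi i}\oint\mathcal R_u(\zeta)\zeta^{-n-1}d\zeta$ along the contour formed by the arc of $|\zeta-1|=\frac1n$ outside the sector $|\arg(\zeta-1)|<\frac\pi4$, the two rays $\zeta=1+\ell e^{\pm i\pi/4}$, $\ell\ge\frac1n$, up to the circle $|\zeta|=1+\frac{\delta_1}2$, and the arc of that circle outside the sector. On the small arc $|\zeta|^{-n-1}\le(1-\frac1n)^{-n-1}$ is bounded, so it contributes $O(n^{-5/2}\cdot n^{-1})$. On the rays $|\zeta|\ge1+\ell/\sqrt2$, and they contribute at most a constant times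
\[
\int_0^\infty\ell^{5/2}\bigl(1+\ell/\sqrt2\bigr)^{-n-1}d\ell=2^{7/4}\,\frac{\Gamma(\frac72)\,\Gamma(n-\frac52)}{\Gamma(n+1)}=O(n^{-7/2}).
\]
The large arc contributes an exponentially small amount. So $[\zeta^n]\mathcal R_u=O(n^{-7/2})$ uniformly in $u$. Since
\[
[\zeta^n](1-\zeta)^{3/2}=\frac{\Gamma(n-\frac32)}{\Gamma(-\frac32)\,n!}=\frac{n^{-5/2}}{\Gamma(-\frac32)}\bigl(1+O(1/n)\bigr)
\]
and $m_3$ is bounded away from $0$ near $u=1$, we obtain \eqref{eq:main-asymp}. (With $\Gamma(-\frac32)=\frac43\sqrt\pi$ we find $A(1)=\frac2{\sqrt\pi}$, as in \eqref{eq:Mn}.)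

Dividing \eqref{eq:main-asymp} at $u=e^t$ by \eqref{eq:main-asymp} at $u=1$ gives \eqref{eq:quasi}. The factor $1+O(1/n)$ is analytic in $t$ on a fixed disk, so its principal logarithm is analytic and $O(1/n)$ there, and by Cauchy's estimates its first two derivatives at $0$ are $O(1/n)$. The first two derivatives of $\log\mathbb Ee^{tX_n}$ at $0$ are the mean and the variance.
\end{proof}

We put $\sigma^2=f''(0)$. Proposition~\ref{prop:const} will show that $f'(0)=c$ and give the value of $\sigma^2$.

\section{Switching small pieces}\label{sec:switch}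

Formula \eqref{eq:quasi} alone does not exclude $f''(0)=0$, and it says nothing about $\mathbb Ee^{itX_n}$ for $t$ away from $0$. Both gaps are filled by finding, in a typical map, linearly many places where a fair coin decides whether there is one cut vertex more or less.

Let $\mathfrak p_1$ be the path with two edges rooted at an end vertex and $\mathfrak p_0$ the same path rooted at its middle vertex. Each is a single rooted map, since the rotation of the path by $\pi$ exchanges the two possible rootings. Both have two edges, and $X^*(\mathfrak p_1)=1$, $X^*(\mathfrak p_0)=0$. Apply the root-block decomposition to $\mathfrak m$, then to its non-empty pieces, and so on; we call the maps that occur as pieces at some level the \emph{descendants} of $\mathfrak m$ ($\mathfrak m$ itself is not a descendant). A descendant equal to $\mathfrak p_0$ or $\mathfrak p_1$ is \emph{switchable}, and $N(\mathfrak m)$ is the number of switchable descendants. Thus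
\begin{equation}\label{eq:Nrec}
N(\mathfrak m)=\sum_{\mathfrak m'\text{ piece of }\mathfrak m}\bigl(N(\mathfrak m')+\mathbf 1_{\mathfrak m'\in\{\mathfrak p_0,\mathfrak p_1\}}\bigr),
\end{equation}
and $N(\mathfrak m)=0$ if $|\mathfrak m|\le2$, because a piece has fewer edges than the map. Let $N_n$ be the value of $N$ on the random map with $n$ edges.

\begin{lemma}\label{lem:switch}
The maps with $n$ edges are partitioned into classes on which $N$ is constant and such that, conditionally on the class of the random map, $X_n$ is a constant plus a binomial variable with parameters $N_n$ and $\frac12$. Consequently, for real $t$,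
\[
\operatorname{Var}X_n\ge\tfrac14\mathbb EN_n,\qquad\bigl|\mathbb Ee^{itX_n}\bigr|\le\mathbb E\bigl|\cos\tfrac t2\bigr|^{N_n}.
\]
\end{lemma}

\begin{proof}
A descendant that properly contains a switchable one has at least three edges. So switchable descendants are not nested, and replacing each of them independently by $\mathfrak p_0$ or $\mathfrak p_1$ preserves the sizes of $\mathfrak m$ and of all descendants containing them, and leaves the set of positions of switchable descendants unchanged. By uniqueness of the decomposition the $2^{N(\mathfrak m)}$ choices give distinct maps, and being related by such a replacement is an equivalence relation. By Lemma~\ref{lem:cut}, $X(\mathfrak m)$ is the number of vertices of the root block that carry a non-empty piece plus the sum of $X^*$ over the pieces, and $X^*(\mathfrak m)$ obeys the same rule without the root vertex. A replacement changes no block above the switchable descendant and makes no piece empty or non-empty. By induction on the level, replacing $\mathfrak p_1$ by $\mathfrak p_0$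 lowers $X(\mathfrak m)$ by exactly $1$. So on a class $X$ is a constant plus the number of switchable descendants equal to $\mathfrak p_1$, and the random map is uniform on its class. The conditional variance is $N_n/4$, and the conditional characteristic function has modulus $|\frac{1+e^{it}}2|^{N_n}=|\cos\frac t2|^{N_n}$.
\end{proof}

To show that $N_n$ is linear with very high probability, we penalize each switchable descendant by a factor $\frac12$ and show that this increases the radius of convergence. Recall \emph{Pringsheim's theorem}: a power series with non-negative coefficients and radius of convergence $R\in(0,\infty)$ cannot be continued analytically to a neighborhood of the point $R$.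

\begin{lemma}\label{lem:N}
There are $\delta,\gamma,K_0>0$ with $\mathbb P(N_n\le\delta n)\le K_0e^{-\gamma n}$ for all $n$.
\end{lemma}

\begin{proof}
Write $M(z)=M(z,1)$ and $\rho=\frac1{12}$. By \eqref{eq:u1sing}, $M(z)\to\frac43$ and $M'(z)=\frac{16}{(1+\xi)^3}\to16$ as $z\uparrow\rho$, and since the coefficients are non-negative these limits are the sums $M(\rho)$ and $M'(\rho)$. By \eqref{eq:MB} and monotone convergence, $B$ converges at $x_c=\rho M(\rho)^2$. Differentiating \eqref{eq:MB} gives $B'(zM^2)=\frac{M'}{M^2+2zMM'}$ for $0<z<\rho$, so $B'(x_c)=\frac{16}{16/9+32/9}=3$ and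
\begin{equation}\label{eq:subcrit}
2\rho M(\rho)B'(x_c)=\tfrac23<1 .
\end{equation}

Let $\hat M(z)=\sum_{\mathfrak m}z^{|\mathfrak m|}2^{-N(\mathfrak m)}$. By \eqref{eq:Nrec}, a piece $\mathfrak m'$ has weight $z^{|\mathfrak m'|}2^{-N(\mathfrak m')}$, with an additional factor $\frac12$ if it is $\mathfrak p_0$ or $\mathfrak p_1$. So the series of a piece is $Y=\hat M-z^2$, and $\hat M=B(zY^2)$; that is, $F(z,Y(z))=0$ for $F(z,Y)=B(zY^2)-z^2-Y$. The coefficients of $Y$ are non-negative ($[z^2]Y=9-1$) and at most those of $M-z^2$, so $Y$ converges at $\rho$ and $Y(\rho)<M(\rho)$. Hence $\rho Y(\rho)^2<x_c$ lies strictly inside the disk of convergence of $B$, so $F$ is analytic at $(\rho,Y(\rho))$. Since $B'$ is increasing, \eqref{eq:subcrit} gives $F_Y=2\rho Y(\rho)B'(\rho Y(\rho)^2)-1<0$ at this point. By the implicit function theorem the zeros of $F$ near $(\rho,Y(\rho))$ form the graph of a function analytic near $\rho$, which coincides with $Y(z)$ for real $z<\rho$ close to $\rho$ because $Y(z)\to Y(\rho)$. So $Y$ continues analytically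 to a neighborhood of $\rho$, and by Pringsheim's theorem its radius of convergence, which is at least $\rho$, exceeds $\rho$. With \eqref{eq:Mn} we get $\mathbb E2^{-N_n}=[z^n]\hat M/M_n\le K_0e^{-2\gamma n}$ for suitable $\gamma,K_0>0$. For $\delta=\gamma/\log2$, Markov's inequality gives $\mathbb P(N_n\le\delta n)\le2^{\delta n}\,\mathbb E2^{-N_n}\le K_0e^{-\gamma n}$.
\end{proof}

\section{The limit theorems}\label{sec:limits}

\begin{proof}[Proof of Theorem~\ref{thm:clt}]
The expansion \eqref{eq:main-asymp} and the estimates for mean and variance are contained in Proposition~\ref{prop:quasi}, with $f'(0)=c$ by Proposition~\ref{prop:const}. By Lemmas~\ref{lem:switch} and~\ref{lem:N}, $\operatorname{Var}X_n\ge\frac{\delta n}4(1-K_0e^{-\gamma n})$, so $\sigma^2\ge\frac\delta4>0$.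

Let $V_n=\operatorname{Var}X_n$, let $t$ range over a compact subset of $\mathbb C$, and put $t_n=t/\sqrt{V_n}=O(n^{-1/2})$. Since $f(0)=g(0)=0$, formula \eqref{eq:quasi} and $\mathbb EX_n=nf'(0)+O(1)$ give, uniformly in $t$,
\[
\mathbb E\exp\Bigl(t\,\frac{X_n-\mathbb EX_n}{\sqrt{V_n}}\Bigr)=\exp\Bigl(\frac{n\sigma^2t^2}{2V_n}+O(n|t_n|^3)+O(|t_n|)+O(1/n)\Bigr)\longrightarrow e^{t^2/2}.
\]
For imaginary $t$ this is convergence of characteristic functions, hence convergence in distribution to $N(0,1)$. Locally uniform convergence of entire functions implies convergence of all derivatives at $0$, which are the moments.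

For the rate we use Hwang's quasi-power theorem: if \eqref{eq:quasi} holds uniformly for complex $t$ near $0$, with $f,g$ analytic and $f''(0)\neq0$, then $X_n^\circ=(X_n-nf'(0))/\sqrt{nf''(0)}$ has Kolmogorov distance $O(n^{-1/2})$ from $N(0,1)$. The event $(X_n-\mathbb EX_n)/\sqrt{V_n}\le x$ is the event $X_n^\circ\le\alpha_nx+\beta_n$ with $\alpha_n=\sqrt{V_n/(n\sigma^2)}=1+O(1/n)$ and $\beta_n=O(n^{-1/2})$. If $\Phi$ is the normal distribution function, then $|\Phi(\alpha_nx+\beta_n)-\Phi(\alpha_nx)|\le|\beta_n|$, and $|\Phi(\alpha_nx)-\Phi(x)|=\bigl|\int_1^{\alpha_n}x\Phi'(ax)\,da\bigr|\le|\log\alpha_n|$ because $|y\Phi'(y)|\le1$. So the rate is preserved.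
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:llt}(ii)]
Put $\varphi_n(t)=\mathbb Ee^{it(X_n-cn)/\sqrt{\sigma^2n}}$ and $x_k=(k-cn)/\sqrt{\sigma^2n}$. As $X_n$ is integer-valued, $\mathbb P(X_n=k)=\frac1{2\pi}\int_{-\pi}^\pi e^{-itk}\,\mathbb Ee^{itX_n}dt$. Substituting $t/\sqrt{\sigma^2n}$ for $t$ and subtracting $\frac1{\sqrt{2\pi}}e^{-x^2/2}=\frac1{2\pi}\int_{\mathbb R}e^{-itx}e^{-t^2/2}dt$ at $x=x_k$, we get
\[
\Bigl|\sqrt{\sigma^2n}\,\mathbb P(X_n=k)-\frac{e^{-x_k^2/2}}{\sqrt{2\pi}}\Bigr|\le\frac1{2\pi}\int_{\mathbb R}\Bigl|\varphi_n(t)\mathbf 1_{|t|\le\pi\sqrt{\sigma^2n}}-e^{-t^2/2}\Bigr|\,dt .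
\]
The right side does not depend on $k$, and we show that it tends to $0$. Since $f'(0)=c$ is real, $\operatorname{Re}f(it)=-\frac12\sigma^2t^2+O(|t|^3)\le-\frac14\sigma^2t^2$ for $|t|\le t_0$ with $t_0>0$ small. So \eqref{eq:quasi} gives $|\varphi_n(t)|\le K_1e^{-t^2/4}$ for $|t|\le t_0\sqrt{\sigma^2n}$, and $\varphi_n(t)\to e^{-t^2/2}$ for fixed $t$ by the expansion used above. By dominated convergence the range $|t|\le t_0\sqrt{\sigma^2n}$ contributes $o(1)$. On the range $t_0\sqrt{\sigma^2n}\le|t|\le\pi\sqrt{\sigma^2n}$, whose length is $O(\sqrt n)$, Lemmas~\ref{lem:switch} and~\ref{lem:N} give $|\varphi_n(t)|\le(\cos\frac{t_0}2)^{\delta n}+K_0e^{-\gamma n}$, which is exponentially small. The integral of $e^{-t^2/2}$ over $|t|\ge t_0\sqrt{\sigma^2n}$ tends to $0$.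
\end{proof}

\section{The constants $c$ and $\sigma^2$}\label{sec:const}

The following proposition completes the proof of Theorem~\ref{thm:clt} and proves Theorem~\ref{thm:llt}(i).

\begin{proposition}\label{prop:const}
We have $f'(0)=\dfrac{5-\sqrt{17}}4$ and $f''(0)=\dfrac{4883\sqrt{17}-20043}{1088}$.
\end{proposition}

\begin{proof}
Write $\epsilon=1-u$, $\nu=\sqrt{17}$, $\beta=\frac{1-\eta}{1-\eta\lambda^2}$, $\theta=\frac\eta{1+2\eta}$, and regard $\lambda$ and $\beta$ as functions of $(\eta,\epsilon)$. Then $(1-\eta)P=1-\epsilon(1-\beta)$ and $(1-\eta)\Lambda=(1-\eta)P-\epsilon\beta(1-\lambda)$, so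
\begin{equation}\label{eq:seps}
s=(1+2\eta)\Bigl(1-\theta\,\frac{\epsilon\beta(1-\lambda)}{1-\epsilon(1-\beta)}\Bigr)
\end{equation}
and, near $(\eta,\epsilon)=(\frac14,0)$,
\[
L=\log Z=\log\eta+\log(1-\eta)-\log\bigl(1-\epsilon(1-\beta)\bigr)-2\log s=l_0(\eta)+\epsilon\,l_1(\eta)+\epsilon^2l_2(\eta)+O(\epsilon^3).
\]

\emph{Reduction to $l_1,l_1',l_2$.} We have $\log\rho=L(\eta_c,\epsilon)$ and $L_\eta(\eta_c,\epsilon)=0$. Hence $\frac d{d\epsilon}\log\rho=L_\epsilon$, $\frac{d\eta_c}{d\epsilon}=-L_{\eta\epsilon}/L_{\eta\eta}$ and $\frac{d^2}{d\epsilon^2}\log\rho=L_{\epsilon\epsilon}-L_{\eta\epsilon}^2/L_{\eta\eta}$. At $\epsilon=0$, $\eta=\frac14$ these derivatives of $\log\rho$ are $l_1$ and $2l_2-(l_1')^2/l_0''$, where a prime is now $d/d\eta$. From $l_0=\log\eta+\log(1-\eta)-2\log(1+2\eta)$ we get $l_0''=-16-\frac{16}9+\frac{32}9=-\frac{128}9$. Since $\epsilon=1-e^t$ has first and second derivative $-1$ at $t=0$,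
\begin{equation}\label{eq:f12}
f'(0)=l_1,\qquad f''(0)=l_1-2l_2-\tfrac9{128}(l_1')^2 .
\end{equation}
From here on all quantities are taken at $\eta=\frac14$, $\epsilon=0$ unless shown as functions of $\eta$. By Lemma~\ref{lem:lambda} and \eqref{eq:chi}, $\lambda=\frac{7-\nu}4$ and $\lambda^2=\frac72\lambda-2=\frac{33-7\nu}8$, so
\[
\frac1{2-\lambda}=\frac{\nu-1}4,\qquad\frac1{4-\lambda^2}=\frac{7\nu+1}{104},\qquad\beta=\frac3{4-\lambda^2},\qquad\theta=\frac16,
\]
and we put $\tau=\theta\beta(1-\lambda)=\frac{(7\nu+1)(\nu-3)}{832}=\frac{29-5\nu}{208}$.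

\emph{The value of $l_1$.} The terms of order $\epsilon$ in $L$ give
\[
l_1(\eta)=1-\beta+2\theta\beta(1-\lambda)=1-\frac{(1-\eta)(1+2\eta\lambda)}{(1+2\eta)(1-\eta\lambda^2)} .
\]
At $\eta=\frac14$ the fraction is $\frac{2+\lambda}{4-\lambda^2}=\frac1{2-\lambda}$, so $l_1=1-\frac{\nu-1}4=\frac{5-\nu}4=c$. Note also $1-\beta=c-2\tau$.

\emph{The value of $l_1'$.} By \eqref{eq:chi}, $\chi_\eta=2\lambda^2-\frac\lambda2-1=\frac{13\lambda-10}2$ and $\chi_\lambda=-\sqrt\Delta=-\frac{3\nu}{16}$, so
\[
\lambda_\eta=\frac{8(13\lambda-10)}{3\nu}=\frac{2(51-13\nu)}{3\nu}=2\nu-\frac{26}3 .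
\]
The logarithmic derivative of $1-l_1(\eta)$ at $\frac14$ is
\[
-\frac43+\frac{4\lambda+\lambda_\eta}{2+\lambda}-\frac43+\frac{4\lambda^2+2\lambda\lambda_\eta}{4-\lambda^2}=-\frac83+\frac{8\lambda}{4-\lambda^2}+\frac{\lambda_\eta}{2-\lambda}=-\frac83+\frac{12\nu-28}{13}+\frac{32-8\nu}3,
\]
which equals $\frac{228-68\nu}{39}$. Multiplying by $-(1-l_1)=-\frac{\nu-1}4$ gives
\[
l_1'=\frac{346-74\nu}{39},\qquad\frac9{128}(l_1')^2=\frac9{128}\cdot\frac{212808-51208\nu}{1521}=\frac{26601-6401\nu}{2704}.
\]

\emph{The value of $\lambda_\epsilon$.} At fixed $\eta=\frac14$ the equation $\Psi=0$ reads $\lambda s\,\bigl(1-(1-\epsilon)E_1-\epsilon E_2\bigr)=1$ with $E_1=\frac\lambda{3(4-\lambda)}$ and $E_2=\frac{\lambda^4}{(4-\lambda^2)^2}$. At $\epsilon=0$ it gives $\frac1{1-E_1}=\frac{3\lambda}2$. By \eqref{eq:seps}, $s_\epsilon/s=-\tau$, and $\frac{dE_1}{d\lambda}=\frac4{3(4-\lambda)^2}$. Logarithmic differentiation in $\epsilon$ gives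
\[
\lambda_\epsilon\Bigl[\frac1\lambda-\frac{2\lambda}{(4-\lambda)^2}\Bigr]=\tau-\frac{3\lambda}2(E_1-E_2).
\]
With $(4-\lambda)^2=\frac{49+9\nu}8$, the bracket is $\frac{7+\nu}8-\frac{31-7\nu}{16}=\frac{9\nu-17}{16}$. Next, $\frac{3\lambda}2E_1=\frac{E_1}{1-E_1}=\frac{3\lambda}2-1=\frac{13-3\nu}8$. From $\frac{\lambda^2}{4-\lambda^2}=\frac4{4-\lambda^2}-1=\frac{7\nu-25}{26}$ we get $E_2=\frac{729-175\nu}{338}$ and $\frac{3\lambda}2E_2=\frac{12117-2931\nu}{1352}$. So $\frac{3\lambda}2(E_1-E_2)=\frac{303\nu-1240}{169}$, the right side is $\frac{20217-4913\nu}{2704}$, and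
\[
\lambda_\epsilon=\frac{20217-4913\nu}{2704}\cdot\frac{9\nu+17}{68}=\frac{98432\nu-408000}{183872}=\frac{1538\nu-6375}{2873}.
\]

\emph{The value of $l_2$.} The coefficient of $\epsilon^2$ in $-\log(1-\epsilon(1-\beta))$ is $-\beta_\epsilon+\frac12(1-\beta)^2$. If $a$ denotes the quantity subtracted from $1$ in \eqref{eq:seps}, then $a=\epsilon\tau+\epsilon^2\theta\bigl(\beta_\epsilon(1-\lambda)-\beta\lambda_\epsilon+\beta(1-\lambda)(1-\beta)\bigr)+O(\epsilon^3)$ and $-2\log(1-a)=2a+a^2+O(\epsilon^3)$. Hence
\[
l_2=-\beta_\epsilon+\tfrac12(1-\beta)^2+2\theta\bigl(\beta_\epsilon(1-\lambda)-\beta\lambda_\epsilon+\beta(1-\lambda)(1-\beta)\bigr)+\tau^2 .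
\]
With $\beta_\epsilon=\frac{2\lambda}{4-\lambda^2}\beta\lambda_\epsilon$ and $2\theta=\frac13$, the terms containing $\lambda_\epsilon$ are
\[
-\beta_\epsilon\,\frac{2+\lambda}3-\frac{\beta\lambda_\epsilon}3=-\frac{\beta\lambda_\epsilon}3\Bigl(\frac{2\lambda}{2-\lambda}+1\Bigr)=-\frac{\beta\lambda_\epsilon}3\cdot\frac{2+\lambda}{2-\lambda}=-\frac{\lambda_\epsilon}{(2-\lambda)^2},
\]
and the other terms are $\frac12(c-2\tau)^2+2\tau(c-2\tau)+\tau^2=\frac12c^2-\tau^2$.

\emph{Result.} By \eqref{eq:f12}, with $\frac1{(2-\lambda)^2}=\frac{9-\nu}8$,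
\begin{align*}
f''(0)&=c(1-c)+2\tau^2+\frac{2\lambda_\epsilon}{(2-\lambda)^2}-\frac9{128}(l_1')^2\\
&=\frac{3\nu-11}8+\frac{633-145\nu}{10816}+\frac{20217\nu-83521}{11492}-\frac{26601-6401\nu}{2704}.
\end{align*}
The common denominator is $183872=8\cdot22984=10816\cdot17=11492\cdot16=2704\cdot68$. The coefficient of $\nu$ in the numerator is $68952-2465+323472+435268=825227$, and the constant term is $-252824+10761-1336336-1808868=-3387267$. Since $825227=169\cdot4883$, $3387267=169\cdot20043$ and $183872=169\cdot1088$, the claim follows.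
\end{proof}

\begin{thebibliography}{1}

\bibitem{DNS}
Michael Drmota, Marc Noy, Benedikt Stufler,
\emph{Cut Vertices in Random Planar Maps},
arXiv:2104.14151 (2021).

\end{thebibliography}
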